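\title{Every TN-completable pattern is TP-completable}

\begin{abstract}
A pattern of specified and unspecified positions in a matrix is TP-completable if every filling of the specified positions whose fully specified minors are positive extends to a totally positive matrix; TN-completable patterns are defined in the same way with nonnegative minors. We prove the conjecture that every TN-completable pattern is TP-completable. A TN-completable pattern avoids a short list of subpatterns of size at most $4\times4$. For a pattern that avoids them we construct a totally nonnegative completion that depends continuously on the data, and Brouwer's fixed point theorem turns it into a totally positive completion.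
\end{abstract}

\section{Introduction}\label{sec:intro}

A real matrix is \emph{totally positive} (TP) if all of its minors, that is, all determinants of square submatrices, are positive. It is \emph{totally nonnegative} (TN) if all of its minors are nonnegative. Suppose that only some entries of an $m\times n$ matrix are given. When can the remaining entries be chosen so that the matrix is TP, or TN?

Write $[m]=\{1,\dots,m\}$. A \emph{pattern} is a set $S\subseteq[m]\times[n]$ of \emph{specified} positions; we draw it as an array with $*$ at the specified and $?$ at the unspecified positions. A \emph{partial matrix} with pattern $S$ is a point $A\in\mathbb R^S$, and a \emph{completion} of $A$ is a matrix $M\in\mathbb R^{m\times n}$ with $\pi(M)=A$, where $\pi\colon\mathbb R^{m\times n}\to\mathbb R^S$ is restriction to $S$. A minor is \emph{fully specified} if all of its positions lie in $S$, and $A$ is \emph{partial TP} (\emph{partial TN}) if all of its fully specified minors are positive (nonnegative). A fully specified minor has the same value in every completion, so only a partial TP matrix can have a TP completion. The pattern $S$ is \emph{TP-completable} if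 this necessary condition is also sufficient: every partial TP matrix with pattern $S$ has a TP completion. It is \emph{TN-completable} if every partial TN matrix with pattern $S$ has a TN completion.

Neither property implies the other formally: TN-completability concerns more partial matrices, and TP-completability asks more of the completion. The $2\times2$ patterns with one unspecified position suggest which is the stronger. For
$\left(\begin{smallmatrix}a&?\\ c&d\end{smallmatrix}\right)$ the entry $0$ gives a TN completion of nonnegative data, and any entry in $(0,ad/c)$ gives a TP completion of positive data. For $\left(\begin{smallmatrix}?&b\\ c&d\end{smallmatrix}\right)$ with positive data, any entry larger than $bc/d$ gives a TP completion, but $\left(\begin{smallmatrix}?&1\\ 1&0\end{smallmatrix}\right)$ has determinant $-1$ whatever the free entry is. So zeros in the data can obstruct a completion, and a TP-completable pattern need not be TN-completable. The following conjecture, posed in \cite{CJ}, concerns the opposite implication.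

\medskip
\noindent\textbf{Conjecture.} \emph{All TN-completable patterns are TP-completable.}
\medskip

There is an obvious first attempt. A partial TP matrix $A$ is partial TN, so it has a TN completion $M$, and every TN matrix is a limit of TP matrices (Lemma~\ref{lem:smoothing}). The trouble is that a TP matrix close to $M$ no longer has the specified entries of $A$. This can be repaired by a fixed point argument if $M$ can be chosen to depend continuously on $A$ (Lemma~\ref{lem:brouwer}), but the definition of TN-completability supplies no continuous choice. We therefore use TN-completability only to extract combinatorial information about $S$, by testing it on data with many zeros, and then construct the completions explicitly.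

A \emph{subpattern} of $S$ is obtained by deleting rows and columns. The combinatorial information consists of three conditions.
\begin{itemize}
\item[(C1)] If $i<k$, $j<l$ and $(i,l),(k,j)\in S$, then $(i,j)\in S$ if and only if $(k,l)\in S$.
\item[(C2)] There are no $i<r<r'$ and $c<c'<l$ with $(i,l),(r,c),(r,c'),(r',c')\in S$ and $(i,c),(i,c'),(r,l),(r',l)\notin S$.
\item[(C3)] No $4\times4$ subpattern has $\{(1,4)\}$, $\{(4,1)\}$ or $\{(1,4),(4,1)\}$ as its set of unspecified positions.
\end{itemize}
With $\circ$ standing for either symbol, the subpatterns that these conditions forbid are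
\[
\underbrace{\begin{pmatrix}*&*\\ *&?\end{pmatrix},\ \begin{pmatrix}?&*\\ *&*\end{pmatrix}}_{\text{(C1)}}
\qquad
\underbrace{\begin{pmatrix}?&?&*\\ *&*&?\\ \circ&*&?\end{pmatrix}}_{\text{(C2)}}
\qquad
\underbrace{\begin{pmatrix}*&*&*&?\\ *&*&*&*\\ *&*&*&*\\ \circ&*&*&*\end{pmatrix},\ \begin{pmatrix}*&*&*&*\\ *&*&*&*\\ *&*&*&*\\ ?&*&*&*\end{pmatrix}}_{\text{(C3)}}.
\]
In particular all three conditions pass to subpatterns. Conditions (C1) and (C3) are invariant under transposition and under \emph{rotation}, the reversal of both the row order and the column order.

\begin{theorem}\label{thm:main}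
Let $S\subseteq[m]\times[n]$ be a pattern.
\begin{itemize}
\item[(a)] If every partial TN matrix with pattern $S$ and specified entries in $\{0,1,2\}$ has a TN completion, then \textup{(C1)--(C3)} hold.
\item[(b)] If \textup{(C1)--(C3)} hold, then $S$ is TP-completable.
\end{itemize}
In particular, every TN-completable pattern is TP-completable.
\end{theorem}

Part (a) is proved in Section~\ref{sec:a} by three explicit partial matrices. Part (b) takes most of the paper, and each condition has its own task in it. Regard $S$ as a bipartite graph on the rows and columns. Condition (C1) forces each connected component to be a staircase (Section~\ref{sec:staircases}). Condition (C3) allows a staircase to be cut into two smaller ones that overlap in at most two positions, and two TN matrices with such an overlap can be glued by an explicit formula (Sections~\ref{sec:gluing} and~\ref{sec:cutting}). Condition (C2) says how different components may interleave: it puts the essential parts of all components in one linear order (Section~\ref{sec:pieces}), and this order allows us to assemble one TN completion (Section~\ref{sec:b}). Section~\ref{sec:examples} shows that none of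 the three conditions can be dropped from part (b), and that together they do not characterize the TN-completable patterns.

\section{Two small cases}\label{sec:small}

The construction in part (b) has two moves, gluing and spreading, and each is visible in a small pattern.

\subsection*{Gluing} Consider a partial TP matrix
\[
\begin{pmatrix}a&b&?\\ d&e&f\\ ?&h&k\end{pmatrix}.
\]
Its entries are positive, and its fully specified minors of order $2$ are $ae-bd$ and $ek-fh$. Thus $\delta=a-bd/e$ and $\delta'=k-fh/e$ are positive. The data consist of two $2\times2$ TP matrices that share the entry $e$. Fill in the corners so that the upper right and the lower left $2\times 2$ submatrices have rank one: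
\begin{equation}\label{eq:G3}
G=\begin{pmatrix}a&b&x\\ d&e&f\\ y&h&k\end{pmatrix},\qquad x=\frac{bf}{e},\quad y=\frac{dh}{e}.
\end{equation}
The minors of order $2$ are
\[
\begin{array}{c|ccc}
&\text{columns }1,2&\text{columns }1,3&\text{columns }2,3\\ \hline
\text{rows }1,2&e\delta&f\delta&0\\
\text{rows }1,3&h\delta&ak-xy&b\delta'\\
\text{rows }2,3&0&d\delta'&e\delta'
\end{array}
\]
and $ak-xy>0$ because $a>bd/e$ and $k>fh/e$. Subtracting $b/e$ times row $2$ from row $1$, and $h/e$ times row $2$ from row $3$, turns these rows into $(\delta,0,0)$ and $(0,0,\delta')$, so $\det G=\delta e\delta'>0$. Hence $G$ is TN, has positive entries, and depends continuously on the data. It is not TP, but here the repair is easy: the only vanishing minors are $bf-ex$ and $dh-ey$, and they become positive when $x$ and $y$ are decreased slightly.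

\subsection*{Spreading} Now let two $2\times2$ TP matrices be interleaved, with no common row or column:
\[
\begin{pmatrix}?&a&b&?\\ e'&?&?&f'\\ ?&d&e&?\\ h'&?&?&k'\end{pmatrix}.
\]
Put $(f,h,k)=(e/e')(f',h',k')$, form $G$ as in \eqref{eq:G3}, and repeat its first column and its last row:
\[
B=\begin{pmatrix}a&a&b&x\\ d&d&e&f\\ y&y&h&k\\ y&y&h&k\end{pmatrix}.
\]
This matrix is TN. In rows $1,3$ and columns $2,3$ it has $\left(\begin{smallmatrix}a&b\\ y&h\end{smallmatrix}\right)$ instead of $\left(\begin{smallmatrix}a&b\\ d&e\end{smallmatrix}\right)$. But $(y,h)=(h/e)(d,e)$, because the lower left $2\times2$ submatrix of $G$ has rank one, so scaling row $3$ of $B$ by $e/h$ corrects this. In rows $2,4$ and columns $1,4$ it has $\left(\begin{smallmatrix}d&f\\ y&k\end{smallmatrix}\right)$, and scaling column $1$ by $e/d$ and then rows $2,4$ by $e'/e$ produces $\left(\begin{smallmatrix}e'&f'\\ h'&k'\end{smallmatrix}\right)$. The two corrections involve disjoint sets of rows and columns, so they do not disturb each other, and the result is a TN completion that is continuous in the data.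

The lesson is that the rank one part of the glued matrix gives room to move: the last row of the first matrix may sit further down, and the first column of the second matrix further left, than in \eqref{eq:G3}. The completion now has many vanishing minors, and instead of perturbing it by hand we use the general argument of the next section.

\section{From TN completions to TP completions}\label{sec:tools}

For sets $I$ of rows and $J$ of columns, $M[I;J]$ is the submatrix of $M$ in these rows and columns, taken in increasing order, and $M[I]=M[I;I]$. We write $i..j$ for $\{i,i+1,\dots,j\}$ and $I\cup\rho$ for $I\cup\{\rho\}$. The empty determinant is $1$. A matrix is \emph{positive} if all of its entries are positive.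

Transposition preserves minors, and so does rotation, since the two reversals contribute the same sign twice. Hence both operations preserve TN and TP. Scaling rows and columns by positive numbers preserves TN. So does repeating or deleting rows and columns while keeping their order: if $G$ is TN and $\varphi,\psi$ are nondecreasing maps, then every minor of $(G_{\varphi(x)\psi(y)})$ has two equal rows or columns or is a minor of $G$.

We use four standard facts.
\begin{itemize}
\item \emph{Cauchy--Binet formula.} If $|I|=|J|=s$, then $\det (XY)[I;J]=\sum_{|H|=s}\det X[I;H]\det Y[H;J]$.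
\item \emph{Desnanot--Jacobi identity.} If $Z$ is $n\times n$ with $n\ge2$, then
\begin{multline*}
\det Z\cdot\det Z[2..n-1]=\det Z[1..n-1]\,\det Z[2..n]\\-\det Z[1..n-1;2..n]\,\det Z[2..n;1..n-1].
\end{multline*}
\item \emph{Generalized Vandermonde determinants.} If $0<\xi_1<\dots<\xi_s$ and $0\le e_1<\dots<e_s$ are integers, then $\det(\xi_i^{e_j})>0$. Indeed, as a polynomial in $\xi_s$ the determinant has at most $s$ terms and, by induction, positive leading coefficient; by Descartes' rule of signs its only positive zeros are $\xi_1,\dots,\xi_{s-1}$, so it is positive to the right of $\xi_{s-1}$.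
\item \emph{Brouwer's fixed point theorem.} A continuous map from a closed ball of a finite-dimensional normed space to itself has a fixed point.
\end{itemize}

The first lemma says that TN matrices can be pushed into the TP matrices, continuously and by an arbitrarily small amount.

\begin{lemma}\label{lem:smoothing}
For each $\varepsilon>0$ there is a continuous map $\Phi_\varepsilon$ from the $m\times n$ TN matrices to the $m\times n$ TP matrices, such that $\Phi_\varepsilon\to\mathrm{id}$ uniformly on compact sets as $\varepsilon\to0^+$.
\end{lemma}

\begin{proof}
Let $K_\varepsilon=(e^{-(i-j)^2/\varepsilon})_{i,j\in[m]}$, and let $L_\varepsilon$ be the matrix of the same form of order $n$. Both tend to the identity matrix as $\varepsilon\to0^+$. Both are TP: since $e^{-(i-j)^2/\varepsilon}=e^{-i^2/\varepsilon}\,(e^{2i/\varepsilon})^{j}\,e^{-j^2/\varepsilon}$, each minor is a positive multiple of a generalized Vandermonde determinant.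

Multiplying a TN matrix by $K_\varepsilon$ and $L_\varepsilon$ spreads one positive minor to all minors of the same order, but it cannot raise the rank. We therefore also add a small multiple of the matrix unit $E_{mn}$ at the lower right corner, and iterate. Put
\[
\psi_\varepsilon(B)=K_\varepsilon(B+\varepsilon E_{mn})L_\varepsilon,\qquad k=\min(m,n),\qquad \Phi_\varepsilon=\psi_\varepsilon^{\circ k}.
\]
We claim: if $0\le r<k$ and $B$ is TN with all minors of order at most $r$ positive, then $\psi_\varepsilon(B)$ is TN with all minors of order at most $r+1$ positive. Adding $\varepsilon E_{mn}$ changes only the minors that use row $m$ and column $n$. In such a minor $(m,n)$ is the lower right position, so the change is $\varepsilon$ times the minor with row $m$ and column $n$ deleted. Hence $B'=B+\varepsilon E_{mn}$ is TN, and its minors of order at most $r+1$ that use row $m$ and column $n$ are positive. By Cauchy--Binet, a minor of $K_\varepsilon B'L_\varepsilon$ of order $s$ is a linear combination, with positive coefficients, of all minors of $B'$ of order $s$. It is nonnegative, and positive if $s\le r+1$. This proves the claim, and $k$ applications of it,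 starting from $r=0$, show that $\Phi_\varepsilon(B)$ is TP.

The maps $\psi_\varepsilon$ are defined on all of $\mathbb R^{m\times n}$ and tend to the identity uniformly on bounded sets. Let $\Omega$ be compact and $0<\eta\le1/k$. For small $\varepsilon$ we have $\|\psi_\varepsilon(B)-B\|\le\eta$ for all $B$ within distance $1$ of $\Omega$. Then the first $k$ iterates of a point $B\in\Omega$ stay within distance $1$ of $\Omega$, and $\|\Phi_\varepsilon(B)-B\|\le k\eta$.
\end{proof}

In particular TP matrices of every size exist, so the empty pattern is TP-completable. Let $\mathcal D\subseteq\mathbb R^S$ be the set of partial TP matrices with pattern $S$. It is open, being defined by finitely many strict polynomial inequalities. This is the point where positivity of the data is decisive: applying $\Phi_\varepsilon$ moves the specified entries a little, and openness leaves room to compensate in advance by starting from nearby data.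

\begin{lemma}\label{lem:brouwer}
Let $S\ne\emptyset$. If there is a continuous map $E$ from $\mathcal D$ to the $m\times n$ TN matrices with $\pi\circ E=\mathrm{id}$, then $S$ is TP-completable.
\end{lemma}

\begin{proof}
Use maximum norms, so that $\|\pi(M)\|\le\|M\|$. Let $A\in\mathcal D$, and let $\mathcal B\subseteq\mathcal D$ be a closed ball of radius $\delta>0$ about $A$. The set $E(\mathcal B)$ is compact, so by Lemma~\ref{lem:smoothing} there is $\varepsilon>0$ with $\|\Phi_\varepsilon(M)-M\|\le\delta$ for all $M\in E(\mathcal B)$. The map
\[
f(A')=A+A'-\pi\bigl(\Phi_\varepsilon(E(A'))\bigr)\qquad(A'\in\mathcal B)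
\]
is continuous, and $\|f(A')-A\|=\|\pi(E(A'))-\pi(\Phi_\varepsilon(E(A')))\|\le\delta$. So $f$ maps $\mathcal B$ to itself and has a fixed point $A^*$. The equation $f(A^*)=A^*$ says that $\pi(\Phi_\varepsilon(E(A^*)))=A$, so $\Phi_\varepsilon(E(A^*))$ is a TP completion of $A$.
\end{proof}

One determinantal inequality is needed for gluing.

\begin{lemma}\label{lem:ineq}
If $Z$ is TN of order $n\ge1$, then $\det Z\le z_{nn}\det Z[1..n-1]$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:smoothing}, $Z$ is a limit of TP matrices, so we may assume that $Z$ is TP. For $n=1$ there is equality. For $n\ge2$, the Desnanot--Jacobi identity and the induction hypothesis for $Z[2..n]$ give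
\[
\det Z\cdot\det Z[2..n-1]\le\det Z[1..n-1]\det Z[2..n]\le \det Z[1..n-1]\;z_{nn}\det Z[2..n-1],
\]
and we divide by $\det Z[2..n-1]>0$.
\end{proof}

\section{Forbidden subpatterns}\label{sec:a}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Suppose that $S$ contains a forbidden subpattern $S_0$. It suffices to find a partial TN matrix $A_0$ with pattern $S_0$ and entries in $\{0,1,2\}$ that has no TN completion. Indeed, extend $A_0$ to $S$ by $0$. A fully specified minor that uses a row or column outside $S_0$ has a zero row or column, and the other fully specified minors are those of $A_0$; so the extension is partial TN. A TN completion of the extension would restrict to a TN completion of $A_0$.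

\smallskip
\emph{Condition} (C1). The partial matrices $\left(\begin{smallmatrix}0&1\\1&?\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}?&1\\1&0\end{smallmatrix}\right)$ are partial TN, and all their completions have determinant $-1$.

\smallskip
\emph{Condition} (C2). Take
\[
\begin{pmatrix}?&?&1\\ 1&0&?\\ \circ&1&?\end{pmatrix},
\]
with $0$ at the position $\circ$ if it is specified. Row $1$ and column $3$ each contain one specified position, so the only minor of order at least $2$ that can be fully specified is the one in rows $2,3$ and columns $1,2$, which equals $1$. So the matrix is partial TN. In a TN completion let $w,x,y$ be the entries at $(1,1)$, $(1,2)$, $(3,3)$. The minor in rows $1,3$ and columns $2,3$ gives $xy\ge1$, so $x>0$. The minor in rows $1,2$ and columns $1,2$ is $w\cdot0-x\cdot1<0$, a contradiction.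

\smallskip
\emph{Condition} (C3). Let
\begin{equation}\label{eq:T}
T(x,y)=\begin{pmatrix}1&1&0&x\\1&2&1&0\\0&1&1&1\\y&0&1&2\end{pmatrix},\qquad T=T(0,0),
\end{equation}
and let $A_0$ be the restriction of $T$ to the specified positions. A TN completion of $A_0$ has the form $Z=T(x,y)$ with $x,y\ge0$. Expanding along the first row gives
\begin{gather*}
\det Z[1..3]=1\cdot1-1\cdot1=0,\qquad \det Z[2..4]=2\cdot1-1\cdot2=0,\\
\det Z[1..3;2..4]=1+x,\qquad\det Z[2..4;1..3]=1+2y-y=1+y,
\end{gather*}
and $\det Z[2..3]=1$. The Desnanot--Jacobi identity gives $\det Z=-(1+x)(1+y)<0$, so there is no TN completion.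

It remains to show that $A_0$ is partial TN. A fully specified minor of $A_0$ is a minor of $T$ of order at most $3$, and we show that all of these are nonnegative. Let $I=\{i_1<i_2<\cdots\}$ and $J=\{j_1<j_2<\cdots\}$ have the same size, at most $3$. Suppose first that $i_g<j_g$ for some $g$. For $s\le g\le t$ with $(s,t)\ne(g,g)$ we have
\[
j_t-i_s\ge(j_g-i_g)+(t-g)+(g-s)\ge2,
\]
so $T_{i_sj_t}=0$ because $T$ is tridiagonal. Thus $T[I;J]$ is block lower triangular, and
\[
\det T[I;J]=\det T[I_{<g};J_{<g}]\cdot T_{i_gj_g}\cdot\det T[I_{>g};J_{>g}],
\]
where $I_{<g}=\{i_s:s<g\}$ and so on. Since $T$ is symmetric, the same formula holds if $i_g>j_g$. By induction on the order, $\det T[I;J]$ is a product of entries of $T$ and principal minors of order at most $3$. A principal submatrix $T[I]$ is block diagonal, with one block for each maximal run of consecutive indices in $I$. The determinants on runs of length one are $1,2,1,2$, on runs of length two $1,1,1$, and on runs of length three $0,0$. All factors are nonnegative.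
\end{proof}

\section{Components are staircases}\label{sec:staircases}

We turn to part (b). Let $R_i=\{j:(i,j)\in S\}$ be the set of specified columns in row $i$. Consider the bipartite graph whose vertices are the rows and the columns and whose edges are the elements of $S$. A \emph{component} of $S$ is a connected component of this graph with at least one edge. Different components have disjoint rows and disjoint columns, and no position in a row of one component and a column of another is specified.

A $p\times q$ pattern is a \emph{staircase} if each $R_x$ is a nonempty interval $[a_x,b_x]$, the sequences $(a_x)$ and $(b_x)$ are nondecreasing, $a_{x+1}\le b_x$ for $x<p$, and $a_1=1$, $b_p=q$. The rotation of a staircase is a staircase.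

\begin{lemma}\label{lem:staircase}
If $S$ satisfies \textup{(C1)}, then the subpattern on the rows and columns of a component, relabeled in order, is a staircase.
\end{lemma}

\begin{proof}
\emph{Step 1: two rows that meet.} Let $i<k$ and $f\in R_i\cap R_k$. If $t\in R_i$ and $t>f$, then $(i,t),(k,f)\in S$ and $(i,f)\in S$, so (C1) gives $t\in R_k$. If $t\in R_k$ and $t<f$, then $(i,f),(k,t)\in S$ and $(k,f)\in S$, so (C1) gives $t\in R_i$. Thus every element of $R_i\setminus R_k$ is smaller, and every element of $R_k\setminus R_i$ is larger, than every element of $R_i\cap R_k$. It follows that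
\[
\min R_k\in R_i,\qquad \max R_i\in R_k,\qquad \min R_i\le\min R_k,\qquad\max R_i\le\max R_k,
\]
and that every element of $R_k\setminus R_i$ exceeds $\max R_i$.

\emph{Step 2: monotonicity.} Call two rows of the component adjacent if their sets $R$ meet; this makes the rows into a connected graph. If rows $i,k<g$ are both adjacent to $g$, then $\min R_g\in R_i\cap R_k$ by Step~1. If rows $i,k>g$ are both adjacent to $g$, then $\max R_g\in R_i\cap R_k$. In both cases $g$ can be skipped on a path from $i$ to $k$. Hence along a shortest path the row index has no interior local maximum or minimum, so it is monotone. Applying Step~1 along such a path, we get $\min R_i\le\min R_k$ and $\max R_i\le\max R_k$ for all rows $i<k$ of the component.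

\emph{Step 3: intervals.} Suppose that $d<c<e$ are columns of the component with $d,e\in R_i$ and $c\notin R_i$. Choose a row $k$ of the component with $c\in R_k$. After a rotation, which preserves (C1) and the shape of this configuration, we may assume $k>i$. If $R_i\cap R_k\ne\emptyset$, then $c>\max R_i\ge e$ by Step~1, a contradiction. Otherwise take a shortest path $i=g_0<g_1<\dots<g_s=k$, with $s\ge2$. By Step~1, $\min R_{g_2}\in R_{g_1}$, and $\min R_{g_2}\notin R_i$ because $g_0$ and $g_2$ are not adjacent. So $\min R_{g_2}>\max R_i\ge e$ by Step~1 for the rows $i<g_1$. By Step~2, $c\ge\min R_k\ge\min R_{g_2}>e$, again a contradiction.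

\emph{Step 4.} After relabeling, $R_x=[a_x,b_x]$ with $a_x,b_x$ nondecreasing. If $a_{x+1}>b_x$, then the rows up to $x$ use only columns up to $b_x$ and the later rows use only later columns, which contradicts connectedness. Finally $a_1=1$ and $b_p=q$, because columns $1$ and $q$ occur in some row.
\end{proof}

\begin{lemma}\label{lem:closure}
Let $Q$ be a $p\times q$ staircase.
\begin{itemize}
\item[(1)] The transpose of $Q$ is a staircase.
\item[(2)] If $(\rho,v)$ is specified, the subpattern on rows $1..\rho$ and columns $1..v$ is a staircase. If $(\rho,u)$ is specified, the subpattern on rows $\rho..p$ and columns $u..q$ is a staircase.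
\end{itemize}
\end{lemma}

\begin{proof}
(1) Rows $x$ and $x+1$ share column $a_{x+1}$ and the intervals cover $[1,q]$, so all rows and columns of $Q$ form one component. If $i<k$, $j<l$ and $(i,l),(k,j)$ are specified, then $a_i\le a_k\le j<l\le b_i\le b_k$, so $(i,j)$ and $(k,l)$ are both specified; thus (C1) holds. Both properties pass to the transpose, and Lemma~\ref{lem:staircase} applies.

(2) In the first subpattern the row sets are $[a_x,\min(b_x,v)]$ for $x\le\rho$. Since $a_x\le a_\rho\le v$, they are nonempty and $a_{x+1}\le\min(b_x,v)$ for $x<\rho$. The endpoints are nondecreasing, $a_1=1$, and $\min(b_\rho,v)=v$. The second statement is the rotation of the first.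
\end{proof}

\section{Gluing two TN matrices}\label{sec:gluing}

The next lemma extends the formula \eqref{eq:G3}. A matrix $X$ occupies the upper left and a matrix $Y$ the lower right of a $p\times q$ array, they overlap in one or two positions of a single row $\rho$, and the two empty regions are filled with multiples of parts of row $\rho$.

\begin{lemma}\label{lem:glue}
Let $1\le\rho\le p$ and $1\le u\le v\le q$ with $v\le u+1$. Let $X$ be a TN matrix on rows $1..\rho$ and columns $1..v$, and let $Y$ be a TN matrix on rows $\rho..p$ and columns $u..q$. Suppose that $X$ and $Y$ agree at $(\rho,u)$ and $(\rho,v)$ and that these entries are positive. Let $M$ be the $p\times q$ matrix that equals $X$ and $Y$ on their domains and has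
\begin{equation}\label{eq:fill}
M_{xy}=\frac{M_{xv}M_{\rho y}}{M_{\rho v}}\quad(x<\rho,\ y>v),\qquad M_{xy}=\frac{M_{xu}M_{\rho y}}{M_{\rho u}}\quad(x>\rho,\ y<u).
\end{equation}
Then $M$ is TN. If $X$ and $Y$ are positive, so is $M$, and $M$ depends continuously on $(X,Y)$.
\end{lemma}

The bound $v\le u+1$ is needed. The first two rows and the last two rows of
$\left(\begin{smallmatrix}1&1&0\\1&1&1\\0&1&1\end{smallmatrix}\right)$
are TN matrices that overlap in three positive entries, nothing is left to fill in, and the determinant is $-1$.

\begin{proof}
Positivity and continuity can be read off from \eqref{eq:fill}. If $u=v$, repeat column $u$ in both $X$ and $Y$, glue with the two copies as overlap, and delete one copy; the result is $M$. So let $v=u+1$. Then every column lies in $1..u$ or in $v..q$.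

As in Section~\ref{sec:small}, we clear entries with row $\rho$. Put $\tau_x=M_{xv}/M_{\rho v}$ for $x<\rho$ and $\sigma_x=M_{xu}/M_{\rho u}$ for $x>\rho$. By \eqref{eq:fill}, for $x<\rho$ row $x$ minus $\tau_x$ times row $\rho$ vanishes in the columns $v..q$, and for $x>\rho$ row $x$ minus $\sigma_x$ times row $\rho$ vanishes in the columns $1..u$. What remains is
\[
X'_{xy}=M_{xy}-\tau_xM_{\rho y}\quad(x<\rho,\ y\le u),\qquad Y'_{xy}=M_{xy}-\sigma_xM_{\rho y}\quad(x>\rho,\ y\ge v).
\]
Fix $I\subseteq1..\rho-1$, $K\subseteq\rho+1..p$, $J\subseteq1..u$ and $L\subseteq v..q$. Every minor of $M$ has column set $J\cup L$ and row set $I\cup\rho\cup K$ or $I\cup K$ for such sets. From now on $X'$, $Y'$, $\tau$, $\sigma$ denote $X'[I;J]$, $Y'[K;L]$ and the column vectors $(\tau_x)_{x\in I}$, $(\sigma_x)_{x\in K}$, and $r_J=M[\rho;J]$, $r_L=M[\rho;L]$. Submatrices of $M$ with rows in $I\cup\rho$ and columns in $J\cup v$ are submatrices of $X$; those with rows in $\rho\cup K$ and columns in $u\cup L$ are submatrices of $Y$. Their determinants are therefore nonnegative.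

\smallskip
\emph{The reduced matrices.} If $|I|=|J|$, row operations give
\[
\det M[I\cup\rho;J\cup v]=\det\begin{pmatrix}X'&0\\ r_J&M_{\rho v}\end{pmatrix}=M_{\rho v}\det X'.
\]
The left side is nonnegative, and by Lemma~\ref{lem:ineq} it is at most $M_{\rho v}\det M[I;J]$. If $|K|=|L|$, then in the same way $\det M[\rho\cup K;u\cup L]=\det\left(\begin{smallmatrix}M_{\rho u}&r_L\\0&Y'\end{smallmatrix}\right)=M_{\rho u}\det Y'$. Hence
\begin{equation}\label{eq:reduced}
0\le\det X'\le\det M[I;J]\ \text{ if }|I|=|J|,\qquad 0\le\det Y'\ \text{ if }|K|=|L|.
\end{equation}
Row operations also give, whenever the matrices are square,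
\begin{equation}\label{eq:rows}
\det\binom{X'}{r_J}=\det M[I\cup\rho;J]\ge0,\qquad\det\binom{r_L}{Y'}=\det M[\rho\cup K;L]\ge0 .
\end{equation}
Finally $M[I;J\cup v]=(X'+\tau r_J,\ M_{\rho v}\tau)$ and $M[K;u\cup L]=(M_{\rho u}\sigma,\ Y'+\sigma r_L)$, so column operations give, whenever the matrices are square,
\begin{equation}\label{eq:cols}
\det(X',\tau)=\frac{\det M[I;J\cup v]}{M_{\rho v}}\ge0,\qquad\det(\sigma,Y')=\frac{\det M[K;u\cup L]}{M_{\rho u}}\ge0 .
\end{equation}

\smallskip
\emph{Minors that use row $\rho$.} Let $|I|+1+|K|=|J|+|L|$. Row operations give
\[
\Delta=\det M[I\cup\rho\cup K;J\cup L]=\det\begin{pmatrix}X'&0\\ r_J&r_L\\0&Y'\end{pmatrix}.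
\]
If $|I|>|J|$, the rows $I$ are supported on fewer than $|I|$ columns and $\Delta=0$; likewise if $|K|>|L|$. Otherwise $|J|-|I|$ and $|L|-|K|$ are nonnegative with sum $1$. If $|I|=|J|$, the matrix is block lower triangular and $\Delta=\det X'\det\binom{r_L}{Y'}$. If $|K|=|L|$, it is block upper triangular and $\Delta=\det\binom{X'}{r_J}\det Y'$. Both products are nonnegative by \eqref{eq:reduced} and \eqref{eq:rows}.

\smallskip
\emph{Minors that do not use row $\rho$.} Let $|I|+|K|=|J|+|L|$ and $\Delta=\det M[I\cup K;J\cup L]$. Row $\rho$ is not available for row operations, so we insert it, together with a new column that keeps the determinant unchanged up to sign. Expansion along the new column, and then the row operations, give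
\begin{equation}\label{eq:border}
(-1)^{|I|+|J|}\Delta=\det\begin{pmatrix}M[I;J]&0&M[I;L]\\ r_J&1&r_L\\ M[K;J]&0&M[K;L]\end{pmatrix}=\det\begin{pmatrix}X'&-\tau&0\\ r_J&1&r_L\\0&-\sigma&Y'\end{pmatrix}.
\end{equation}
Let $N$ be the last matrix, and let $d=|I|-|J|=|L|-|K|$.

If $d\ge2$, the rows $I$ of $N$ are supported on $|J|+1<|I|$ columns. If $d\le-2$, the rows $K$ are supported on $|L|+1<|K|$ columns. In both cases $\Delta=0$.

If $d=1$, then $N$ is block lower triangular with square diagonal blocks $(X',-\tau)$ and $\binom{r_L}{Y'}$. The sign of $-\tau$ cancels the sign on the left of \eqref{eq:border}, so $\Delta=\det(X',\tau)\det\binom{r_L}{Y'}\ge0$ by \eqref{eq:cols} and \eqref{eq:rows}.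

If $d=-1$, then $N$ is block upper triangular with square diagonal blocks $\binom{X'}{r_J}$ and $(-\sigma,Y')$, so $\Delta=\det\binom{X'}{r_J}\det(\sigma,Y')\ge0$ by \eqref{eq:rows} and \eqref{eq:cols}.

If $d=0$, then $X'$ and $Y'$ are square. Put $\xi=\det M[I;J]$, $\xi'=\det X'$, $\eta=\det M[K;L]$, $\eta'=\det Y'$. Identity \eqref{eq:border} with $K=L=\emptyset$, and with $I=J=\emptyset$, gives
\[
\det\begin{pmatrix}X'&-\tau\\ r_J&1\end{pmatrix}=\xi,\qquad\det\begin{pmatrix}1&r_L\\-\sigma&Y'\end{pmatrix}=\eta,\qquad\text{hence}\quad\det\begin{pmatrix}0&r_L\\-\sigma&Y'\end{pmatrix}=\eta-\eta'.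
\]
By linearity in the middle column of $N$,
\[
\Delta=\det\begin{pmatrix}X'&-\tau&0\\ r_J&1&r_L\\0&0&Y'\end{pmatrix}+\det\begin{pmatrix}X'&0&0\\ r_J&0&r_L\\0&-\sigma&Y'\end{pmatrix}=\xi\eta'+\xi'(\eta-\eta')=(\xi-\xi')\eta'+\xi'\eta .
\]
This is nonnegative by \eqref{eq:reduced} and because $\eta$ is a minor of $Y$.
\end{proof}

By transposition the lemma also holds for an overlap in one column $c$ and rows $u\le v\le u+1$, with $X$ on rows $1..v$ and columns $1..c$, and $Y$ on rows $u..p$ and columns $c..q$. So two TN matrices in upper left and lower right position can be glued whenever they overlap in a $1\times1$, $1\times2$ or $2\times1$ rectangle of positive entries.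

\section{Completing a staircase}\label{sec:cutting}

To use Lemma~\ref{lem:glue} inductively we must cut a staircase into two smaller ones with a small overlap. We cut at an inner corner of the upper right boundary. The overlap is then governed by the distance to the lower left boundary, and (C3) says that this distance is small either horizontally or vertically.

\begin{lemma}\label{lem:cut}
Let $Q$ be a $p\times q$ staircase that satisfies \textup{(C3)} and in which $(1,q)$ is unspecified. Then there are $\rho_2\le\rho_1$ and $u\le v$ such that the subpattern $Q_1$ on rows $1..\rho_1$, columns $1..v$ and the subpattern $Q_2$ on rows $\rho_2..p$, columns $u..q$ have the following properties. Both are staircases, $v<q$ and $\rho_2>1$, every specified position of $Q$ lies in $Q_1$ or $Q_2$, and the overlap, on rows $\rho_2..\rho_1$ and columns $u..v$, is a fully specified rectangle of size $1\times1$, $1\times2$ or $2\times1$.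
\end{lemma}

\begin{proof}
Since $b_1<q=b_p$, there is $i<p$ with $b_i<b_{i+1}$. Let $l=b_i+1\le q$. As $a_{i+1}\le b_i$, row $i+1$ contains the columns $l-1$ and $l$. The rows $1..i$ use only the columns $1..l-1$. In all cases we take $v=l-1$ and $\rho_2=i+1$, so that $v<q$, $\rho_2>1$, and the specified positions in rows $1..i$ lie in $Q_1$. The specified positions in rows $\rho_2..\rho_1$ lie in $Q_1$ or $Q_2$ because $u\le v$. It remains to choose $\rho_1$ and $u$ so that the overlap is fully specified and small and the rows below $\rho_1$ use only the columns $u..q$; then $Q_1$ and $Q_2$ are staircases by Lemma~\ref{lem:closure}(2), because $(\rho_1,v)$ and $(\rho_2,u)$ belong to the overlap.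

\emph{Case 1: $i+1=p$ or $a_{i+2}\ge l-1$.} Take $\rho_1=i+1$ and $u=l-1$. The overlap is the position $(i+1,l-1)$.

\emph{Case 2: $i+2\le p$ and $a_{i+2}=l-2$.} Take $\rho_1=i+1$ and $u=l-2$. The overlap consists of $(i+1,l-2)$ and $(i+1,l-1)$, and the first is specified because $a_{i+1}\le a_{i+2}$.

\emph{Case 3: $i+2\le p$ and $a_{i+2}\le l-3$.} Then $a_i\le a_{i+1}\le a_{i+2}\le l-3$, so rows $i+1$ and $i+2$ contain the columns $l-3..l$, and row $i$ contains $l-3..l-1$ but not $l$. If $i+3\le p$ and $a_{i+3}\le l-2$, then row $i+3$ contains $l-2..l$, and the subpattern on rows $i..i+3$ and columns $l-3..l$ has $\{(1,4)\}$ or $\{(1,4),(4,1)\}$ as its set of unspecified positions, against (C3). So the rows below $i+2$ use only the columns $l-1..q$. Take $\rho_1=i+2$ and $u=l-1$. The overlap consists of the specified positions $(i+1,l-1)$ and $(i+2,l-1)$.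
\end{proof}

\begin{lemma}\label{lem:complete}
For a staircase $Q$ that satisfies \textup{(C3)} there is a continuous map that sends each partial TP matrix with pattern $Q$ to a positive TN completion.
\end{lemma}

\begin{proof}
We use induction on $p+q$. If $(1,q)$ and $(p,1)$ are both specified, then $b_1=q$ and $a_p=1$, so all positions are specified and the identity map will do. Otherwise, after a transposition if necessary (Lemma~\ref{lem:closure}(1)), $(1,q)$ is unspecified. Take $Q_1,Q_2$ from Lemma~\ref{lem:cut}. They are smaller staircases that satisfy (C3), and the restrictions of a partial TP matrix to them are partial TP. Complete both restrictions by the induction hypothesis. The two completions agree on the overlap, because its entries are specified, and these entries are positive. Glue them by Lemma~\ref{lem:glue} or its transpose. The result is a positive TN matrix, continuous in the data, and it is a completion because every specified position lies in $Q_1$ or $Q_2$.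
\end{proof}

\section{Pieces and their order}\label{sec:pieces}

From now on $S\ne\emptyset$ satisfies (C1)--(C3). Lemma~\ref{lem:complete} completes each component separately, but whole components cannot be placed one after the other. In the pattern
\begin{equation}\label{eq:six}
\begin{pmatrix}
\bullet&*&?&?&?&?\\
*&\bullet&?&?&?&?\\
?&?&\bullet&*&?&?\\
?&?&*&\bullet&?&?\\
?&\bullet&?&?&\bullet&*\\
?&?&?&?&*&\bullet
\end{pmatrix},
\end{equation}
where $\bullet$ is also a specified position, the component on rows and columns $3,4$ lies between two parts of the component on rows and columns $1,2,5,6$. We therefore cut each component at its narrowest points, marked $\bullet$ in \eqref{eq:six}, and order the resulting pieces instead of the components.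

\subsection*{Pivots and pieces} A specified position $(x,y)$ of a $p\times q$ staircase is a \emph{pivot} if no specified position $(x',y')$ has $x'<x$, $y'>y$ or $x'>x$, $y'<y$. Equivalently, every specified position is comparable with $(x,y)$ in the coordinatewise order $\le$. Since $(a_x)$ and $(b_x)$ are nondecreasing, a specified $(x,y)$ is a pivot if and only if
\begin{equation}\label{eq:pivot}
b_{x-1}\le y\ \text{ (if }x>1)\qquad\text{and}\qquad y\le a_{x+1}\ \text{ (if }x<p).
\end{equation}
The corners $(1,1)$ and $(p,q)$ are pivots, and any two pivots are comparable.

Let $C$ be a component, viewed in its own coordinates as a $p\times q$ staircase, with pivots $(1,1)=z_0<z_1<\dots<z_\kappa=(p,q)$, $z_t=(x_t,y_t)$. For $0\le t<\kappa$ the \emph{piece} $\Pi_t$ is the subpattern on rows $x_t..x_{t+1}$ and columns $y_t..y_{t+1}$. It is \emph{thick} if it has at least two rows and at least two columns, and \emph{thin} otherwise. In \eqref{eq:six} the larger component has two thick and two thin pieces.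

\begin{lemma}\label{lem:pieces}
\begin{itemize}
\item[(1)] Every piece is a staircase, and a thin piece is fully specified.
\item[(2)] If $\kappa\ge1$, every specified position of $C$ lies in a piece. If $\kappa=0$, then $C$ is a single position.
\item[(3)] The pivots of the staircase $\Pi_t$ are its corners $z_t$ and $z_{t+1}$ only.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Apply Lemma~\ref{lem:closure}(2) at $z_{t+1}$ and then at $z_t$. A staircase with one row or one column is fully specified.

(2) Let $z$ be specified and let $t$ be largest with $z\ge z_t$. If $t<\kappa$, then $z\le z_{t+1}$ by comparability, so $z\in\Pi_t$. If $t=\kappa\ge1$, then $z=z_\kappa\in\Pi_{\kappa-1}$. If $\kappa=0$, then $(1,1)=(p,q)$.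

(3) Let $(x,y)$ be a pivot of $\Pi_t$, in the coordinates of $C$, and let $(x',y')$ be a specified position of $C$. Suppose $x'<x$ and $y'>y$. Then $x'<x_{t+1}$ forces $y'\le y_{t+1}$, and $y'>y_t$ forces $x'\ge x_t$, because $z_{t+1}$ and $z_t$ are pivots of $C$. So $(x',y')\in\Pi_t$, which is impossible for a pivot of $\Pi_t$. Suppose $x'>x$ and $y'<y$. Then $x'>x_t$ forces $y'\ge y_t$, and $y'<y_{t+1}$ forces $x'\le x_{t+1}$, so again $(x',y')\in\Pi_t$, which is impossible. Hence $(x,y)$ is a pivot of $C$ with $z_t\le(x,y)\le z_{t+1}$, and so it is $z_t$ or $z_{t+1}$.
\end{proof}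

\subsection*{Hooks in a thick piece} Thin pieces will be handled by scaling alone; the thick pieces have to be ordered. For this we use (C2). Call three specified positions $(r,c),(r,c'),(r',c')$ with $r<r'$, $c<c'$ a \emph{hook}. If $(i,l)$ is a specified position of another component, then $(i,c),(i,c'),(r,l),(r',l)$ are unspecified, so (C2) says:
\begin{equation}\label{eq:hook}
i<r\ \Longrightarrow\ l<c'.
\end{equation}
The constraint is strongest when $c'$ is small. The next lemma finds, for each pair of consecutive rows $x,x+1$ of a thick piece, the leftmost hook of the form $(x,\mu-1),(x,\mu),(x+1,\mu)$, and shows that it lies far to the left.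

\begin{lemma}\label{lem:thick}
Let $\Pi$ be a thick piece with $p$ rows, $q$ columns and row sets $[a_x,b_x]$ in its own coordinates. For $x<p$ let $\mu_x=\max(a_{x+1},a_x+1)$. Then:
\begin{itemize}
\item[(1)] $\mu_1=2$ and $b_{p-1}=q$;
\item[(2)] $\mu_x\le b_x$, and $(x,\mu_x-1),(x,\mu_x),(x+1,\mu_x)$ are specified, for $x<p$;
\item[(3)] $\mu_{x+1}\le b_x$ for $x\le p-2$.
\end{itemize}
\end{lemma}

\begin{proof}
We use the test \eqref{eq:pivot} and the fact that $(1,1)$ and $(p,q)$ are the only pivots, with $p,q\ge2$.

(1) If $a_2\ge2$, then $b_1\ge a_2\ge2$, so $(1,2)$ is specified and is a pivot, which is impossible. Hence $a_1=a_2=1$ and $\mu_1=2$. If $b_{p-1}\le q-1$, then $a_p\le b_{p-1}\le q-1$, so $(p,q-1)$ is specified and is a pivot, which is impossible.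

(2) We first show $a_{x+1}<b_x$. Otherwise $a_{x+1}=b_x=y$. Then $(x,y)$ and $(x+1,y)$ are specified, and both are pivots, since $b_{x-1}\le b_x=y=a_{x+1}\le a_{x+2}$ as far as these numbers are defined. So they are $(1,1)$ and $(p,q)$, which gives $q=1$, a contradiction. Now $a_x+1\le a_{x+1}+1\le b_x$, so $\mu_x\le b_x$. The three positions are specified because $a_x\le\mu_x-1$ and $a_{x+1}\le\mu_x\le b_x\le b_{x+1}$.

(3) If $a_{x+2}\ge b_x$, then $(x+1,b_x)$ is specified and is a pivot with $1<x+1<p$, which is impossible. So $a_{x+2}<b_x$. Together with $a_{x+1}+1\le b_x$ this gives $\mu_{x+1}\le b_x$.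
\end{proof}

\subsection*{The order} Let $F$ and $F'$ be thick pieces, of the same or of different components, with rows $r_1<\dots<r_p$, columns $c_1<\dots<c_q$ and rows $r'_1<\dots<r'_{p'}$, columns $c'_1<\dots<c'_{q'}$, now as indices in $[m]$ and $[n]$. Write
\[
F\prec F'\quad\text{if}\quad r_{p-1}<r'_1\ \text{ and }\ c_q<c'_2 .
\]
Thus $F$ lies above and to the left of $F'$, except that the last row of $F$ and the first column of $F'$ are exempt. This is exactly the freedom used in the second example of Section~\ref{sec:small}.

\begin{lemma}\label{lem:order}
Any two distinct thick pieces $F,F'$ satisfy $F\prec F'$ or $F'\prec F$.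
\end{lemma}

\begin{proof}
If $F=\Pi_t$ and $F'=\Pi_{t'}$ with $t<t'$ belong to the same component, then $r_{p-1}<r_p\le r'_1$ and $c_q\le c'_1<c'_2$, so $F\prec F'$.

Let $F,F'$ belong to different components, so that their rows are distinct. Let $b_x,\mu_x$ and $b'_w,\mu'_w$ be the numbers of Lemma~\ref{lem:thick} for $F$ and $F'$. Apply \eqref{eq:hook} to the hook of $F$ in rows $r_x,r_{x+1}$ from Lemma~\ref{lem:thick}(2) and to the last specified position $(r'_w,c'_{b'_w})$ of $F'$ in row $r'_w$, and then exchange the roles of $F$ and $F'$. For $x<p$ and $w<p'$ this gives
\begin{equation}\label{eq:two}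
r'_w<r_x\ \Longrightarrow\ c'_{b'_w}<c_{\mu_x},\qquad\qquad r_x<r'_w\ \Longrightarrow\ c_{b_x}<c'_{\mu'_w}.
\end{equation}
Suppose that $r_x<r'_w<r_{x+1}$ with $x+1<p$ and $w<p'$. Then \eqref{eq:two} and Lemma~\ref{lem:thick}(3),(2) give
\[
c'_{b'_w}<c_{\mu_{x+1}}\le c_{b_x}<c'_{\mu'_w}\le c'_{b'_w},
\]
a contradiction. So for fixed $w<p'$ the row $r'_w$ lies on the same side of all of $r_1,\dots,r_{p-1}$. By symmetry, for fixed $x<p$ the row $r_x$ lies on the same side of all of $r'_1,\dots,r'_{p'-1}$. Hence either $r_x<r'_w$ for all $x<p$, $w<p'$, or $r'_w<r_x$ for all such $x,w$, and by symmetry we may assume the former. Then $r_{p-1}<r'_1$, and \eqref{eq:two} with $x=p-1$, $w=1$ and Lemma~\ref{lem:thick}(1) give $c_q=c_{b_{p-1}}<c'_{\mu'_1}=c'_2$. So $F\prec F'$.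
\end{proof}

Since $F\prec F'$ implies $r_1\le r_{p-1}<r'_1$, distinct thick pieces have distinct top rows. List all thick pieces of all components as $F_1,\dots,F_N$ by increasing top row; then $F_t\prec F_{t'}$ whenever $t<t'$. Let $F_t$ have rows $r^t_1<\dots<r^t_{p_t}$ and columns $c^t_1<\dots<c^t_{q_t}$.

\section{Assembling the completion}\label{sec:b}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
The empty pattern was treated in Section~\ref{sec:tools}, so let $S\neq\emptyset$. By Lemma~\ref{lem:brouwer} it suffices to construct a TN completion $E(A)$ that depends continuously on $A\in\mathcal D$. Each $F_t$ is a staircase that satisfies (C3), and the restriction of $A$ to $F_t$ is partial TP. By Lemma~\ref{lem:complete} it has a positive TN completion $H_t$ of size $p_t\times q_t$, continuous in $A$. We glue the $H_t$ corner to corner, spread the result over the $m\times n$ array, and correct it by scaling.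

\smallskip
\emph{Step 1: the chain matrix.} Let $P_1=Q_1=1$, $P_{t+1}=P_t+p_t-1$ and $Q_{t+1}=Q_t+q_t-1$. Let $G_0=(1)$. For $1\le t\le N$ let $G_t$ be the $P_{t+1}\times Q_{t+1}$ matrix obtained from Lemma~\ref{lem:glue}, with $\rho=P_t$ and $u=v=Q_t$, by gluing $X=G_{t-1}$ and $Y=\lambda_tH_t$, where $\lambda_t=(G_{t-1})_{P_tQ_t}/(H_t)_{11}$ makes the two matrices agree at $(P_t,Q_t)$. Then $G=G_N$ is a positive TN matrix of size $P_{N+1}\times Q_{N+1}$, continuous in $A$, each $G_t$ is its upper left corner, and
\[
G[P_t..P_{t+1};Q_t..Q_{t+1}]=\lambda_tH_t\qquad(1\le t\le N).
\]
We claim that for $1\le t\le N+1$ the lower left submatrix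
\begin{equation}\label{eq:rank}
G[P_t..P_{N+1};1..Q_t]\ \text{ has rank one.}
\end{equation}
We show by induction on $x\ge P_t$ that row $x$ of this submatrix is a multiple of row $P_t$. Let $x>P_t$, and choose $s\ge t$ with $P_s<x\le P_{s+1}$. By the second formula in \eqref{eq:fill} for the gluing that produced $G_s$, row $x$ is a multiple of row $P_s$ on the columns $1..Q_s$, hence on the columns $1..Q_t$. Since $P_t\le P_s<x$, row $P_s$ is a multiple of row $P_t$ on these columns. This proves \eqref{eq:rank}. As $G$ is positive, any two rows of the submatrix, and any two columns, are positive multiples of each other, and the factors are ratios of entries of $G$, hence continuous in $A$.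

\smallskip
\emph{Step 2: spreading.} Call the rows $r^t_x$ with $x<p_t$ and the columns $c^t_y$ with $y\ge2$ \emph{fixed}; these are the rows and columns of $F_t$ that the relation $\prec$ controls. For $t<t'$ the relation $F_t\prec F_{t'}$ says that every fixed row of $F_t$ precedes every fixed row of $F_{t'}$, and every fixed column of $F_t$ precedes every fixed column of $F_{t'}$. There are $\sum_t(p_t-1)=P_{N+1}-1$ fixed rows and $Q_{N+1}-1$ fixed columns. For $i\in[m]$ and $j\in[n]$ put
\[
\varphi(i)=1+\#\{\text{fixed rows}<i\},\qquad\psi(j)=1+\#\{\text{fixed columns}\le j\}.
\]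
These maps are nondecreasing with values in $[P_{N+1}]$ and $[Q_{N+1}]$, so $B=(G_{\varphi(i)\psi(j)})$ is a positive $m\times n$ TN matrix, continuous in $A$. Counting the fixed rows before $r^t_x$ and the fixed columns up to $c^t_y$ gives
\[
\varphi(r^t_x)=P_t+x-1\quad(x<p_t),\qquad\psi(c^t_y)=Q_t+y-1\quad(y\ge2),
\]
so the fixed rows and columns of $F_t$ receive the correct rows and columns of $G$. The two exempt lines may miss their targets $P_{t+1}$ and $Q_t$, but only in the harmless direction. All fixed rows of $F_1,\dots,F_t$ precede $r^t_{p_t}$, so $k=\varphi(r^t_{p_t})\ge P_{t+1}$. All fixed columns of $F_t,\dots,F_N$ come after $c^t_1$, so $j=\psi(c^t_1)\le Q_t$.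

Thus the submatrix of $B$ on the rows and columns of $F_t$ is formed from the rows $P_t,\dots,P_{t+1}-1,k$ and the columns $j,Q_t+1,\dots,Q_{t+1}$ of $G$. By \eqref{eq:rank} for $t+1$, row $k$ is a positive multiple of row $P_{t+1}$ on the columns $1..Q_{t+1}$. By \eqref{eq:rank} for $t$, column $j$ is a positive multiple of column $Q_t$ on the rows $P_t..P_{N+1}$. Hence this submatrix equals $D\,(\lambda_tH_t)\,D'$ with positive diagonal matrices $D,D'$ that are continuous in $A$. Since $H_t$ completes the data on $F_t$, we conclude:
\begin{quote}
$(\dagger)$ for each thick piece there are positive numbers $\alpha'_i$, $\beta'_j$, indexed by its rows and columns and continuous in $A$, with $\alpha'_iB_{ij}\beta'_j=A_{ij}$ at all of its specified positions.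
\end{quote}

\smallskip
\emph{Step 3: scaling.} The scalars in $(\dagger)$ belong to single pieces, and they must be made consistent along each component. This is possible because a piece shares only one row and one column with the pieces before it, and these cross at a pivot.

Fix a component, index its rows and columns by its own coordinates, and let $z_t=(x_t,y_t)$, $0\le t\le\kappa$, be its pivots. Say that scalars $\alpha,\beta$ \emph{match} a specified position $(x,y)$ if $\alpha_xB_{xy}\beta_y=A_{xy}$. We define, by induction on $t$, positive scalars $\alpha_x$ for $x\le x_t$ and $\beta_y$ for $y\le y_t$, continuous in $A$, that match $z_t$ and all specified positions of $\Pi_0,\dots,\Pi_{t-1}$. For $t=0$ take $\alpha_1=1$ and $\beta_1=A_{11}/B_{11}$. In the step from $t$ to $t+1$, the only row and column of $\Pi_t$ that already carry scalars are $x_t$ and $y_t$.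
\begin{itemize}
\item If $\Pi_t$ lies in the single row $x_t$, put $\beta_y=A_{x_ty}/(\alpha_{x_t}B_{x_ty})$ for $y_t<y\le y_{t+1}$. If it lies in the single column $y_t$, put $\alpha_x=A_{xy_t}/(B_{xy_t}\beta_{y_t})$ for $x_t<x\le x_{t+1}$. The entries of $A$ that occur are specified by Lemma~\ref{lem:pieces}(1), and they are positive.
\item If $\Pi_t$ is thick, take $\alpha',\beta'$ from $(\dagger)$ and replace them by $\theta\alpha'$, $\theta^{-1}\beta'$ with $\theta=\alpha_{x_t}/\alpha'_{x_t}$, which preserves $(\dagger)$. Now $\alpha'_{x_t}=\alpha_{x_t}$, and since both systems match $z_t$, also $\beta'_{y_t}=\beta_{y_t}$. Extend $\alpha,\beta$ by $\alpha',\beta'$ to the remaining rows and columns of $\Pi_t$.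
\end{itemize}
In both cases all specified positions of $\Pi_t$, among them $z_{t+1}$, are matched. At $t=\kappa$ all rows and columns of the component carry scalars, and by Lemma~\ref{lem:pieces}(2) all of its specified positions are matched.

Different components have disjoint rows and columns, so these scalars do not conflict. Give the scalar $1$ to the rows and columns that belong to no component, and put $E(A)=(\alpha_iB_{ij}\beta_j)$. This matrix is TN, it is continuous in $A\in\mathcal D$, and $\pi(E(A))=A$. By Lemma~\ref{lem:brouwer}, $S$ is TP-completable.
\end{proof}

A TN-completable pattern satisfies the hypothesis of part (a), hence (C1)--(C3), and is TP-completable by part (b). This completes the proof of Theorem~\ref{thm:main} and of the conjecture.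

\section{The role of the three conditions}\label{sec:examples}

The first three examples show that part (b) fails if any one of the conditions is omitted.

\begin{example}[(C1) omitted]
In the partial matrix
$\left(\begin{smallmatrix}1&1&?\\ ?&1&1\\ 1&?&1\end{smallmatrix}\right)$
any two rows share only one specified column, so it is partial TP. Its pattern satisfies (C2), since the position $(1,3)$ is unspecified, and (C3) is vacuous. In a TP completion let $x,y>0$ be the entries at $(2,1)$ and $(3,2)$. The minors in rows and columns $1,2$ and in rows and columns $2,3$ give $x<1$ and $y<1$, while the minor in rows $2,3$ and columns $1,2$ gives $xy>1$. So there is no TP completion.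
\end{example}

\begin{example}[(C2) omitted]
The partial matrix
\[
\begin{pmatrix}2&?&?&1\\ ?&3&1&?\\ ?&1&1&?\\ 1&?&?&1\end{pmatrix}
\]
is partial TP: its fully specified minors of order $2$ are $1$ and $2$, and there are none of higher order. The pattern has two components, both fully specified. It satisfies (C1), because two specified positions from the same component span a fully specified rectangle, and for two positions from different components the other two corners are unspecified. It satisfies (C3), having eight unspecified positions. The two thick pieces are nested and are not comparable under $\prec$. For a TP matrix $M$ of order $4$ each ratio $\gamma_{ij}=M_{ij}M_{i+1,j+1}/(M_{i,j+1}M_{i+1,j})$ exceeds $1$, and the product of all nine telescopes to $M_{11}M_{44}/(M_{14}M_{41})$. In a TP completion this product would be $2$, while $\gamma_{22}=3$. So there is no TP completion.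
\end{example}

\begin{example}[(C3) omitted]
Let $S$ be one of the three $4\times4$ patterns forbidden by (C3). It satisfies (C1), since for $i<k$, $j<l$ neither $(i,j)$ nor $(k,l)$ is one of the corners $(1,4)$, $(4,1)$. It satisfies (C2), since no row has two unspecified positions. Let $T$ be as in \eqref{eq:T} and $T_\varepsilon=K_\varepsilon TK_\varepsilon$, with $K_\varepsilon$ of order $4$ from the proof of Lemma~\ref{lem:smoothing}. The minors of $T$ of order at most $3$ are nonnegative, and in each such order one is positive ($T_{11}=\det T[2..3]=\det T[1..3;2..4]=1$). By Cauchy--Binet all minors of $T_\varepsilon$ of order at most $3$ are positive, so $\pi(T_\varepsilon)$ is partial TP. Let $Z$ be a completion with positive corner entries $x$ at $(1,4)$ and $y$ at $(4,1)$. Then $\det Z[1..3;2..4]=u_\varepsilon+xv_\varepsilon$ and $\det Z[2..4;1..3]=u'_\varepsilon+yv_\varepsilon$, where $v_\varepsilon=\det T_\varepsilon[2..3]>0$ and $u_\varepsilon,u'_\varepsilon$ do not depend on $x,y$ and tend to $1$ as $\varepsilon\to0^+$. The minors $\det Z[1..3]$ and $\det Z[2..4]$ do not depend on $x,y$ and tend to $0$. By the Desnanot--Jacobi identity, $\det Z<0$ for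 all such $Z$ once $\varepsilon$ is small. So $S$ is not TP-completable.
\end{example}

Finally, Theorem~\ref{thm:main} does not characterize the TN-completable patterns. TN-completability is invariant under rotation and (C2) is not, and this gives a pattern that lies strictly between the two parts of the theorem.

\begin{example}
The pattern
$\left(\begin{smallmatrix}?&*&?\\ ?&*&*\\ *&?&?\end{smallmatrix}\right)$
is the rotation of a pattern forbidden by (C2), so by Theorem~\ref{thm:main}(a) it is not TN-completable. It satisfies (C1): whenever $(i,l),(k,j)$ are specified with $i<k$, $j<l$, we have $(k,j)=(3,1)$, and then $(i,1)$ and $(3,l)$ are both unspecified. It satisfies (C2), since $(1,3)$ is unspecified, and (C3) is vacuous.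
\end{example}

\begin{thebibliography}{1}

\bibitem{CJ} Daniel Carter and Charles Johnson, \emph{An Atomic Viewpoint of the TP Completion Problem}, arXiv:2203.04484 (2022).

\end{thebibliography}
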